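\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Complete surfaces of constant Gauss curvature\\ in $\mathbb S^2\times\mathbb R$}

\begin{abstract}
We show that $\mathbb S^2\times\mathbb R$ contains no complete immersed surface of constant Gauss curvature $K$ when $K<0$ or $0<K<1$; together with explicit examples, this shows that such surfaces exist exactly for $K=0$ and $K\ge 1$. For $0<K<1$ it suffices to look at a highest point. For $K<0$ we adapt Hilbert's argument. The asymptotic lines need not form a Chebyshev net for the induced metric $g$, but they do for the complete metric $g-\frac{1}{1-K}\,dh^2$, where $h$ is the height, and this gives global asymptotic coordinates. The Gauss--Bonnet formula for $g$ on coordinate squares then yields a differential inequality that forces the area to be finite, which is impossible for a hyperbolic plane. The proof works in $\mathbb M^2(\varepsilon)\times\mathbb R$ for every $K<\min\{0,\varepsilon\}$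 and leads to a complete list of the values of $K$ that occur.
\end{abstract}

\section{The question and the answer}

Let $\mathbb M^2(\varepsilon)$ be the complete simply connected surface of constant curvature $\varepsilon\in\mathbb R$, and let $\mathbb M^2(\varepsilon)\times\mathbb R$ be its Riemannian product with the line; for $\varepsilon=1$ this is $\mathbb S^2\times\mathbb R$. All surfaces are connected, smooth and immersed. A \emph{cgc $K$ surface} is one whose induced metric has constant Gauss curvature $K$; it is \emph{complete} if that metric is complete.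

\medskip
\noindent\textbf{Question.} \emph{For which $K$ does $\mathbb S^2\times\mathbb R$ contain a complete cgc $K$ surface?}
\medskip

Results of Aledo, Espinar and G\'alvez settle most values. The complete rotationally invariant cgc $K$ surfaces in $\mathbb S^2\times\mathbb R$ exist precisely for $K\ge1$ and $K=0$; for $K>1$ the rotational sphere is the only complete example up to ambient isometry; and for $K<-1$ there is no complete example. The remaining range, $-1\le K<0$ and $0<K<1$, is the question posed by Torralbo and Van der Veken \cite{TV}. We answer it here. None of the results just quoted is used in the proofs.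

To see what to expect, let $N$ be a unit normal of the surface, $A$ its shape operator and $\nu=\langle N,\partial_t\rangle$ the angle function, where $\partial_t$ is the unit vertical field. The tangent plane has ambient sectional curvature $\varepsilon\nu^2$, so the Gauss equation reads
\begin{equation}\label{gauss}
K=\det A+\varepsilon\nu^2 ,\qquad 0\le\nu^2\le1 .
\end{equation}
The two simplest surfaces sit at the two ends of the range of $\nu^2$: a slice $\mathbb M^2(\varepsilon)\times\{t_0\}$ has $A=0$, $\nu^2=1$ and $K=\varepsilon$; a vertical cylinder $\gamma\times\mathbb R$ over a geodesic $\gamma$ has $\det A=0$, $\nu=0$ and $K=0$. Take $\varepsilon=1$. At a highest point of a surface one has $\nu^2=1$ and $\det A\ge0$, hence $K\ge1$; this speaks against $0<K<1$, where a complete surface is compact. If $K<0$, then $\det A=K-\nu^2\le K<0$, so the surface is at least as saddle-shaped as a surface of curvature $K$ in $\mathbb R^3$, where Hilbert's theorem excludes completeness. One would therefore guess that nothing exists in either range, and this guess is right.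

\begin{theorem}\label{thm:neg}
If $K<\min\{0,\varepsilon\}$, there is no complete cgc $K$ surface in $\mathbb M^2(\varepsilon)\times\mathbb R$. In particular, there is none in $\mathbb S^2\times\mathbb R$ for any $K<0$.
\end{theorem}

\begin{theorem}\label{thm:pos}
There is no complete surface in $\mathbb S^2\times\mathbb R$ whose (possibly variable) Gauss curvature satisfies $K\ge c$ for some constant $c>0$ and $K<1$ everywhere. In particular, there is no complete cgc $K$ surface with $0<K<1$.
\end{theorem}

Consequently there is no complete cgc $K$ surface in $\mathbb S^2\times\mathbb R$ for any $K\in[-1,0)\cup(0,1)$. Explicit examples show that nothing else is excluded.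

\begin{theorem}\label{thm:class}
Complete cgc $K$ surfaces exist in $\mathbb M^2(\varepsilon)\times\mathbb R$ exactly for
\[
K\in\{0\}\cup[\varepsilon,\infty)\ \text{ if }\varepsilon>0,\qquad\qquad K\in[\varepsilon,\infty)\ \text{ if }\varepsilon\le0 .
\]
\end{theorem}

The substance is Theorem \ref{thm:neg}. Its hypothesis cannot be weakened to $K\le\min\{0,\varepsilon\}$: equality holds for the cylinder $\gamma\times\mathbb R$ over a complete geodesic if $\varepsilon\ge0$, and for the slice if $\varepsilon\le0$. In Theorem \ref{thm:pos}, slices show that $K<1$ cannot be weakened to $K\le1$, and $\gamma\times\mathbb R$ shows that $K\ge c>0$ cannot be weakened to $K\ge 0$.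

Hilbert's proof in $\mathbb R^3$ uses coordinates along the asymptotic lines in which opposite sides of every coordinate rectangle have equal length (a \emph{Chebyshev net}); an identity for the angle of the net then bounds the area. We recall it in Section \ref{sec:hilbert}, in a form that shows what changes when $\varepsilon\ne0$. Two things go wrong: the net is in general not Chebyshev, and the angle identity acquires extra terms. The first defect is removed by replacing the induced metric $g$ with $g-\frac{\varepsilon}{\varepsilon-K}\,dh^2$. The second is handled by returning to $g$ and observing that the extra terms on a square are bounded by a constant times the rate at which the area of the square grows.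

\section{The equations of a surface in $\mathbb M^2(\varepsilon)\times\mathbb R$}

Let $\Sigma$ be an oriented surface in $\mathbb M^2(\varepsilon)\times\mathbb R$ with unit normal $N$, induced metric $g=\langle\ ,\ \rangle$, Levi-Civita connection $\nabla$, shape operator $AX=-\bar\nabla_XN$ and second fundamental form $II(X,Y)=\langle AX,Y\rangle$, where $\bar\nabla$ is the ambient connection. Curvature tensors follow the convention $R(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$. Let $h$ be the height, that is, the restriction of the coordinate $t$. Decompose $\partial_t=T+\nu N$ along $\Sigma$ with $T$ tangent. Then $T=\nabla h$ and $|T|^2=1-\nu^2$. Since $\partial_t$ is parallel,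
\[
0=\bar\nabla_X\partial_t=\nabla_XT+II(X,T)N+X(\nu)N-\nu AX ,
\]
so that
\begin{equation}\label{basic}
\nabla_XT=\nu AX,\qquad X(\nu)=-II(X,T),\qquad \operatorname{Hess}h=\nu\,II .
\end{equation}

We also need the Codazzi equation. Write $X^h=X-\langle X,\partial_t\rangle\partial_t$ for the horizontal part of a vector. The curvature tensor of the product is $\bar R(X,Y)Z=\varepsilon\big(\langle Y^h,Z^h\rangle X^h-\langle X^h,Z^h\rangle Y^h\big)$. For $X,Y$ tangent to $\Sigma$ we have $\langle X,\partial_t\rangle=\langle X,T\rangle$ and $\langle Y^h,N^h\rangle=\langle Y,N\rangle-\langle Y,\partial_t\rangle\langle N,\partial_t\rangle=-\nu\langle Y,T\rangle$. Hence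
\[
\bar R(X,Y)N=-\varepsilon\nu\big(\langle Y,T\rangle X^h-\langle X,T\rangle Y^h\big)=-\varepsilon\nu\big(\langle Y,T\rangle X-\langle X,T\rangle Y\big),
\]
because the two vertical corrections cancel. The tangential part of $\bar R(X,Y)N$ is $-\big[(\nabla_XA)Y-(\nabla_YA)X\big]$, so
\begin{equation}\label{codazzi}
(\nabla_XA)Y-(\nabla_YA)X=\varepsilon\nu\big(\langle Y,T\rangle X-\langle X,T\rangle Y\big).
\end{equation}

\section{A highest point: proof of Theorem \ref{thm:pos}}

Suppose that such a surface exists. Since it is complete and $K\ge c>0$, it is compact by the Bonnet--Myers theorem, so $h$ attains a maximum at some point $p$. Choose a unit normal near $p$. At $p$ we have $T=\nabla h=0$, hence $\nu^2=1$. By \eqref{basic}, $\operatorname{Hess}h=\nu\,II$ is negative semidefinite at $p$, so both eigenvalues of $\nu A$ are nonpositive and $0\le\det(\nu A)=\nu^2\det A=\det A$. Now \eqref{gauss} with $\varepsilon=1$ gives $K(p)=\det A+1\ge1$, a contradiction. \qed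

\section{Two facts about nets}\label{sec:nets}

We collect here the two intrinsic ingredients of Hilbert's method. They concern a pair of transversal line fields on a Riemannian surface.

Let $X_1,X_2$ be smooth, pointwise independent vector fields on a surface $M$. Near any point there are coordinates $(x,y)$ with $\partial_x,\partial_y$ positive multiples of $X_1,X_2$: straightening $X_2$ gives a function $x$ with $X_2x=0$ and $dx\neq0$; then $X_1x\ne0$, and we choose the sign so that $X_1x>0$. Choose $y$ likewise with $X_1y=0$ and $X_2y>0$. We call such coordinates \emph{adapted} to $(X_1,X_2)$, and we restrict them to neighborhoods that are coordinate rectangles (possibly unbounded).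

\begin{lemma}\label{lem:global}
Let $M$ be a connected, simply connected surface with a complete metric $\hat g$, and let $X_1,X_2$ be smooth, pointwise independent vector fields on $M$. Suppose that in all adapted coordinates
\[
\partial_y\big(\hat g(\partial_x,\partial_x)\big)=0\quad\text{and}\quad \partial_x\big(\hat g(\partial_y,\partial_y)\big)=0 .
\]
Then there is a diffeomorphism $(u,v):M\to\mathbb R^2$ with $\partial_u=X_1/|X_1|_{\hat g}$ and $\partial_v=X_2/|X_2|_{\hat g}$.
\end{lemma}

\begin{proof}
Put $Y_i=X_i/|X_i|_{\hat g}$. In adapted coordinates the hypothesis says $|\partial_x|_{\hat g}=p(x)$ and $|\partial_y|_{\hat g}=q(y)$. So $Y_1=p(x)^{-1}\partial_x$ and $Y_2=q(y)^{-1}\partial_y$ commute. Each $Y_i$ has unit length for the complete metric $\hat g$: an integral curve defined on a bounded interval stays in a compact ball, so it can be extended, and the flows of $Y_1,Y_2$ are complete. Being commuting, they define an action of $\mathbb R^2$ on $M$. Because $Y_1,Y_2$ are independent, every orbit map is a local diffeomorphism; so the orbits are open and the stabilizers are discrete. As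 $M$ is connected, there is only one orbit. If $\Gamma$ is the stabilizer of a point, the orbit map induces a diffeomorphism $\mathbb R^2/\Gamma\to M$. Since $M$ is simply connected, $\Gamma=0$, and the inverse of the orbit map is the required $(u,v)$.
\end{proof}

\begin{lemma}\label{lem:angle}
Let $(u,v)$ be positively oriented coordinates on an oriented Riemannian surface with metric $g$, Gauss curvature $K$ and rotation $J$ by $+\pi/2$. Put $a=|\partial_u|$, $b=|\partial_v|$, $X_1=\partial_u/a$, $X_2=\partial_v/b$, and let $\omega\in(0,\pi)$ be the angle from $X_1$ to $X_2$, so that the area element is $W\,du\,dv$ with $W=ab\sin\omega$. With $Z=\nabla_{\partial_u}\partial_v$,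
\begin{equation}\label{angle}
\omega_{uv}=-KW+P_u+Q_v,\qquad P=-\frac{\langle Z,JX_1\rangle}{a},\quad Q=\frac{\langle Z,JX_2\rangle}{b}.
\end{equation}
\end{lemma}

\begin{proof}
Write $\nabla X_1=\eta\otimes JX_1$ with a $1$-form $\eta$. Then $d\eta(X,Y)=\langle R(X,Y)X_1,JX_1\rangle$, and $\langle R(X_1,JX_1)X_1,JX_1\rangle=-K$. Hence
\[
\partial_u\big(\eta(\partial_v)\big)-\partial_v\big(\eta(\partial_u)\big)=-KW .
\]
Since $X_2=\cos\omega\,X_1+\sin\omega\,JX_1$, we have $\nabla X_2=(\eta+d\omega)\otimes JX_2$. As $Z=\nabla_{\partial_v}(aX_1)=\nabla_{\partial_u}(bX_2)$, pairing with $JX_1$ and $JX_2$ respectively gives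
\[
a\,\eta(\partial_v)=\langle Z,JX_1\rangle,\qquad b\,\big(\eta(\partial_u)+\omega_u\big)=\langle Z,JX_2\rangle ,
\]
that is, $\eta(\partial_v)=-P$ and $\eta(\partial_u)=Q-\omega_u$. Substituting yields $-P_u-Q_v+\omega_{uv}=-KW$.
\end{proof}

Formula \eqref{angle}, integrated over a coordinate rectangle, is the Gauss--Bonnet formula: $\omega_{uv}$ contributes the angles at the corners, and $P,Q$ contribute the boundary terms.

\section{The asymptotic net}\label{sec:asym}

From now until the end of Section \ref{sec:proof} we fix $K<\min\{0,\varepsilon\}$ and suppose that a complete cgc $K$ surface in $\mathbb M^2(\varepsilon)\times\mathbb R$ exists. We pass to its universal cover $M$ with the induced immersion. Then $(M,g)$ is complete, simply connected and of constant curvature $K<0$, hence isometric to a hyperbolic plane, and \emph{its area is infinite}. The contradiction we aim at is that its area is finite.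

The surface $M$ is orientable; we fix an orientation and a unit normal. By \eqref{gauss} put
\begin{equation}\label{k}
k=\sqrt{-\det A}=\sqrt{\varepsilon\nu^2-K}\ \ge\ \sqrt\delta,\qquad \delta=\min\{-K,\ \varepsilon-K\}>0 .
\end{equation}
The bound holds because $\varepsilon\nu^2$ lies between $0$ and $\varepsilon$; both parts of the hypothesis $K<\min\{0,\varepsilon\}$ enter here. Differentiating $k^2=\varepsilon\nu^2-K$, and adding $\varepsilon|T|^2=\varepsilon(1-\nu^2)$ to it, we obtain
\begin{equation}\label{krel}
k\,X(k)=\varepsilon\nu\,X(\nu),\qquad k^2+\varepsilon|T|^2=\varepsilon-K .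
\end{equation}
The second identity, in which the right-hand side is constant, will be decisive in Section \ref{sec:proof}.

Since $\det A<0$, the principal curvatures satisfy $\kappa_1>0>\kappa_2$ everywhere, so the principal line fields are smooth. As $M$ is simply connected, there are smooth unit fields $e_1$ and $e_2=Je_1$ with $Ae_i=\kappa_ie_i$. The unit fields
\[
X_1=\cos\phi\,e_1-\sin\phi\,e_2,\qquad X_2=\cos\phi\,e_1+\sin\phi\,e_2,\qquad \tan^2\phi=-\kappa_1/\kappa_2,\quad \phi\in(0,\pi/2),
\]
satisfy $II(X_i,X_i)=\kappa_1\cos^2\phi+\kappa_2\sin^2\phi=0$; they are smooth and global, and the angle from $X_1$ to $X_2$ is $\omega=2\phi\in(0,\pi)$. Coordinates $(u,v)$ adapted to $(X_1,X_2)$ are positively oriented; we call them \emph{asymptotic coordinates} and write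
\[
g=E\,du^2+2F\,du\,dv+G\,dv^2,\quad W=\sqrt{EG-F^2},\quad II=2f\,du\,dv,\quad T=T^u\partial_u+T^v\partial_v .
\]
Then $-k^2=\det A=-f^2/W^2$, that is, $|f|=kW$. In particular $f$ has no zeros. From $T=\nabla h$ and \eqref{basic},
\begin{equation}\label{local}
h_u=T^uE+T^vF,\quad h_v=T^uF+T^vG,\quad \nu_u=-fT^v,\quad \nu_v=-fT^u .
\end{equation}

Both facts of Section \ref{sec:nets} involve $\nabla_{\partial_u}\partial_v$: explicitly in Lemma \ref{lem:angle}, and in Lemma \ref{lem:global} (for $\hat g=g$) through $E_v=2\langle\nabla_{\partial_u}\partial_v,\partial_u\rangle$ and $G_u=2\langle\nabla_{\partial_u}\partial_v,\partial_v\rangle$. So this is the vector field to compute.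

\begin{lemma}\label{lem:Z}
In asymptotic coordinates,
\begin{equation}\label{Z}
\nabla_{\partial_u}\partial_v=\frac{\varepsilon\nu f}{k^2}\,T .
\end{equation}
\end{lemma}

\begin{proof}
Write $\nabla_{\partial_u}\partial_v=\Gamma^u_{uv}\partial_u+\Gamma^v_{uv}\partial_v$ and $\nabla_{\partial_u}\partial_u=\Gamma^u_{uu}\partial_u+\Gamma^v_{uu}\partial_v$. Take \eqref{codazzi} with $X=\partial_u$, $Y=\partial_v$ and pair it with $\partial_u$. Since $II(\partial_u,\partial_u)=II(\partial_v,\partial_v)=0$ and $II(\partial_u,\partial_v)=f$,
\[
(\nabla_{\partial_u}II)(\partial_v,\partial_u)=f_u-\Gamma^v_{uv}f-\Gamma^u_{uu}f,\qquad (\nabla_{\partial_v}II)(\partial_u,\partial_u)=-2\,\Gamma^v_{uv}f .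
\]
The right-hand side of \eqref{codazzi} contributes $\varepsilon\nu(h_vE-h_uF)$, which by \eqref{local} equals $\varepsilon\nu(EG-F^2)T^v=\varepsilon\nu W^2T^v$. Hence
\[
f_u+\Gamma^v_{uv}f-\Gamma^u_{uu}f=\varepsilon\nu W^2T^v .
\]
Divide by $f$, and use $W^2/f=f/k^2$, the standard identity $W_u/W=\Gamma^u_{uu}+\Gamma^v_{uv}$, and $f_u/f=k_u/k+W_u/W$ (valid because $f=\pm kW$ with locally constant sign). This gives
\[
\frac{k_u}{k}+2\,\Gamma^v_{uv}=\frac{\varepsilon\nu f}{k^2}\,T^v .
\]
On the other hand, \eqref{krel} and \eqref{local} give $k_u/k=\varepsilon\nu\nu_u/k^2=-\varepsilon\nu fT^v/k^2$. Thus $\Gamma^v_{uv}=\varepsilon\nu fT^v/k^2$. The Codazzi equation is antisymmetric in $X,Y$, and none of the relations used depends on the orientation of the coordinates, so exchanging $u$ and $v$ gives $\Gamma^u_{uv}=\varepsilon\nu fT^u/k^2$.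
\end{proof}

\section{The model case $\varepsilon=0$: Hilbert's argument}\label{sec:hilbert}

For $\varepsilon=0$ the right-hand side of \eqref{Z} vanishes, so $E_v=0=G_u$. Lemma \ref{lem:global} with $\hat g=g$ gives global asymptotic coordinates $(u,v):M\to\mathbb R^2$ with $a=b=1$ and $W=\sin\omega$, and \eqref{angle} becomes
\[
\omega_{uv}=|K|\sin\omega=|K|\,W .
\]
Integrate over the square $\{|u|\le R,\ |v|\le R\}$. The integral of $\omega_{uv}$ is
\begin{equation}\label{corners}
\omega(R,R)-\omega(R,-R)-\omega(-R,R)+\omega(-R,-R)<2\pi ,
\end{equation}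
because $0<\omega<\pi$. Hence $|K|$ times the $g$-area of the square is less than $2\pi$ for every $R$, and $M$ has area at most $2\pi/|K|$. This contradicts the infinite area of the hyperbolic plane and proves Theorem \ref{thm:neg} for $\varepsilon=0$.

If $\varepsilon\neq0$, then \eqref{Z} obstructs this argument twice: $E_v$ and $G_u$ need not vanish, so Lemma \ref{lem:global} need not apply to $g$; and the terms $P_u+Q_v$ appear in \eqref{angle}.

\section{The case $\varepsilon\ne0$}\label{sec:proof}

\subsection*{A metric for which the net is Chebyshev}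

By \eqref{Z} the vector $\nabla_{\partial_u}\partial_v$ is a multiple of $T=\nabla h$, and the multiple is $\varepsilon/k^2$ times $\operatorname{Hess}h(\partial_u,\partial_v)=\nu f$. This suggests correcting $g$ by a multiple of $dh^2$: for a constant $\lambda$, passing from $g$ to $g-\lambda\,dh^2$ subtracts
\[
\frac{\lambda}{1-\lambda|T|^2}\,\operatorname{Hess}h(X,Y)\,\nabla h
\]
from $\nabla_XY$. To cancel $\nabla_{\partial_u}\partial_v$ we need $\lambda/(1-\lambda|T|^2)=\varepsilon/k^2$, and by the second identity in \eqref{krel} this holds for a constant $\lambda$. Accordingly, put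
\[
\lambda=\frac{\varepsilon}{\varepsilon-K},\qquad \hat g=g-\lambda\,dh^2 .
\]
The following proof verifies directly that this works.

\begin{proposition}\label{prop:ghat}
The tensor $\hat g$ is a complete Riemannian metric on $M$; there is a constant $\Lambda\ge1$ with
\begin{equation}\label{compare}
\Lambda^{-2}g\le\hat g\le\Lambda^2g .
\end{equation}
In all asymptotic coordinates, $\partial_v\big(\hat g(\partial_u,\partial_u)\big)=0$ and $\partial_u\big(\hat g(\partial_v,\partial_v)\big)=0$.
\end{proposition}

\begin{proof}
Since $|\nabla h|=|T|\le1$, we have $0\le dh^2\le g$. So $\hat g$ lies between $g$ and $\theta g$, where $\theta=1-\lambda=\frac{-K}{\varepsilon-K}>0$ because $K<0$ and $K<\varepsilon$. This gives \eqref{compare} with $\Lambda^2=\max\{\theta,1/\theta\}$. Completeness of $\hat g$ follows from that of $g$.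

By \eqref{basic}, \eqref{Z} and \eqref{krel},
\[
h_{uv}=\operatorname{Hess}h(\partial_u,\partial_v)+dh(\nabla_{\partial_u}\partial_v)
=\nu f+\frac{\varepsilon\nu f}{k^2}|T|^2=\frac{\nu f}{k^2}\big(k^2+\varepsilon|T|^2\big)=(\varepsilon-K)\frac{\nu f}{k^2}.
\]
Therefore \eqref{Z} can be rewritten as
\[
\nabla_{\partial_u}\partial_v=\lambda\,h_{uv}\,T .
\]
Since $\langle T,\partial_u\rangle=h_u$ and $\langle T,\partial_v\rangle=h_v$, it follows that
\[
E_v=2\langle\nabla_{\partial_u}\partial_v,\partial_u\rangle=2\lambda\,h_{uv}h_u=\lambda\,(h_u^2)_v,\qquad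
G_u=2\langle\nabla_{\partial_u}\partial_v,\partial_v\rangle=2\lambda\,h_{uv}h_v=\lambda\,(h_v^2)_u ,
\]
that is, $(E-\lambda h_u^2)_v=0$ and $(G-\lambda h_v^2)_u=0$.
\end{proof}

Lemma \ref{lem:global}, applied to $\hat g$ and the asymptotic fields $X_1,X_2$, now gives global asymptotic coordinates $(u,v):M\to\mathbb R^2$ with $|\partial_u|_{\hat g}=|\partial_v|_{\hat g}=1$. With $a=\sqrt E$ and $b=\sqrt G$ as in Lemma \ref{lem:angle}, \eqref{compare} yields
\begin{equation}\label{ab}
\Lambda^{-1}\le a,b\le\Lambda,\qquad W=ab\sin\omega\le\Lambda^2 .
\end{equation}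

\begin{remark}\label{rem:curv}
Why not repeat Section \ref{sec:hilbert} for $\hat g$? There the curvature has to be bounded above by a negative constant. For a function $h$ on $(M,g)$ the metric $g+s\,dh^2$ has curvature
\[
\frac{K}{1+s|\nabla h|^2}+\frac{s\det\operatorname{Hess}h}{(1+s|\nabla h|^2)^2}
\]
(the determinant taken with respect to $g$) wherever $1+s|\nabla h|^2>0$: for $s\ge0$ this is the Gauss equation of the graph of $\sqrt s\,h$ in $(M,g)\times\mathbb R$, and both sides are rational in $s$. Take $s=-\lambda$. Here $1-\lambda|T|^2=k^2/(\varepsilon-K)$ by \eqref{krel} and $\det\operatorname{Hess}h=\nu^2\det A=-\nu^2k^2$, so the curvature of $\hat g$ is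
\[
\frac{(\varepsilon-K)(K+\varepsilon\nu^2)}{k^2}.
\]
For $\varepsilon=1$ and $-1\le K<0$, this formula gives no negative upper bound; it is even nonnegative where $\nu^2=1$. So we take the coordinates from $\hat g$ but the Gauss--Bonnet formula from $g$, whose curvature is the constant $K<0$.
\end{remark}

\subsection*{The angle equation for $g$}

Apply Lemma \ref{lem:angle} to $g$ in the global coordinates:
\begin{equation}\label{angleK}
\omega_{uv}=|K|\,W+P_u+Q_v .
\end{equation}
Here $Z=\nabla_{\partial_u}\partial_v$ is given by \eqref{Z}. Since $|f|=kW$, $|\nu||T|=|\nu|\sqrt{1-\nu^2}\le\frac12$ and $k\ge\sqrt\delta$,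
\[
|Z|=\frac{|\varepsilon|\,|\nu|\,|T|}{k}\,W\le\mu W,\qquad \mu=\frac{|\varepsilon|}{2\sqrt\delta}.
\]
By \eqref{angle} and \eqref{ab},
\begin{equation}\label{PQ}
|P|\le\frac{|Z|}{a}\le\mu\Lambda W,\qquad |Q|\le\frac{|Z|}{b}\le\mu\Lambda W .
\end{equation}
Thus $P$ and $Q$, which contribute to the integral of \eqref{angleK} over a square only through its boundary, are bounded by a constant times the area density $W$; and integrating $W$ over the boundary of a growing square gives the derivative of its area.

\subsection*{The area is finite}

We now derive a differential inequality for the area of coordinate squares. It leaves two possibilities: total area at most $2\pi/|K|$, or exponential growth. The comparison \eqref{compare} between $\hat g$ and $g$ rules out the second, since by \eqref{ab} it bounds the area by a quadratic polynomial.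

Let $Q_R=\{|u|\le R,\ |v|\le R\}$, and let $\mathcal A(R)=\iint_{Q_R}W\,du\,dv$ be its $g$-area. Then
\[
\mathcal A'(R)=\int_{-R}^{R}\big[W(u,R)+W(u,-R)\big]\,du+\int_{-R}^{R}\big[W(R,v)+W(-R,v)\big]\,dv .
\]
Integrate \eqref{angleK} over $Q_R$. The left-hand side gives the alternating sum in \eqref{corners}, which is less than $2\pi$ because $0<\omega<\pi$. On the right,
\[
\iint_{Q_R}(P_u+Q_v)\,du\,dv=\int_{-R}^{R}\big[P(R,v)-P(-R,v)\big]\,dv+\int_{-R}^{R}\big[Q(u,R)-Q(u,-R)\big]\,du ,
\]
and by \eqref{PQ} the absolute value of this is at most $\mu\Lambda\,\mathcal A'(R)$. Hence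
\begin{equation}\label{diffineq}
|K|\,\mathcal A(R)\le2\pi+\mu\Lambda\,\mathcal A'(R)\qquad\text{for all }R>0 .
\end{equation}

Since $\varepsilon\ne0$, the constant $\beta=|K|/(\mu\Lambda)$ is finite and positive. With $B=\mathcal A-2\pi/|K|$, inequality \eqref{diffineq} says $B'\ge\beta B$, so $e^{-\beta R}B(R)$ is nondecreasing in $R$. By \eqref{ab}, $0\le\mathcal A(R)\le4\Lambda^2R^2$, so $e^{-\beta R}B(R)\to0$ as $R\to\infty$. A nondecreasing function with limit $0$ is nonpositive; therefore $\mathcal A(R)\le2\pi/|K|$ for every $R>0$.

Since the squares $Q_R$ exhaust $M$, the area of $(M,g)$ is at most $2\pi/|K|$. But $(M,g)$ is a hyperbolic plane and has infinite area. This contradiction completes the proof of Theorem \ref{thm:neg}. \qed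

\section{The values that occur: proof of Theorem \ref{thm:class}}

Multiplying the ambient metric by a positive constant multiplies both $\varepsilon$ and $K$ by one positive factor, so we may assume $\varepsilon\in\{1,0,-1\}$. Nonexistence for $K<\min\{0,\varepsilon\}$ is Theorem \ref{thm:neg}, and for $\varepsilon=1$, $0<K<1$ it is Theorem \ref{thm:pos}. The remaining values are realized as follows.

\medskip
\noindent\textbf{$K=0$ and $K=\varepsilon$.} Take $\gamma\times\mathbb R$ with $\gamma$ a complete geodesic, and a slice, respectively.

\medskip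
\noindent\textbf{$\varepsilon=-1$ and $-1<K<0$.} Write $K=-\kappa$ and $\mathbb M^2(-1)$ as $\mathbb R^2$ with the metric $dx^2+\cosh^2x\,dy^2$. The immersion
\[
(s,y)\mapsto\big(\sqrt\kappa\,s,\ y,\ \sqrt{1-\kappa}\,s\big),\qquad (s,y)\in\mathbb R^2,
\]
induces the metric $\kappa\,ds^2+\cosh^2(\sqrt\kappa s)\,dy^2+(1-\kappa)\,ds^2=ds^2+\cosh^2(\sqrt\kappa s)\,dy^2$. It is complete, being at least $ds^2+dy^2$, and its curvature is $-\big(\cosh(\sqrt\kappa s)\big)''/\cosh(\sqrt\kappa s)=-\kappa$.

\medskip
\noindent\textbf{$K>0$ and $K>\varepsilon$.} We immerse the round sphere of curvature $K$ as a rotational surface. In polar coordinates $\mathbb M^2(\varepsilon)$ has the metric $dr^2+S(r)^2d\vartheta^2$ with $S(r)=\sin r,\ r,\ \sinh r$ for $\varepsilon=1,0,-1$; in all cases $S'^2=1-\varepsilon S^2$. The round sphere is $ds^2+f(s)^2d\vartheta^2$ with $f(s)=\sin(\sqrt Ks)/\sqrt K$, $0\le s\le\pi/\sqrt K$. Consider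
\[
(s,\vartheta)\mapsto\big(r(s),\vartheta,t(s)\big),\qquad S(r)=f,\qquad t'=f\sqrt{\frac{K-\varepsilon}{1-\varepsilon f^2}},\quad t(0)=0 ,
\]
where for $\varepsilon=1$ we take $r=\arcsin f\in[0,\pi/2)$. This is possible, and $1-\varepsilon f^2>0$, because $f\le1/\sqrt K<1$ in that case. Differentiating $S(r)=f$ gives $r'^2=f'^2/(1-\varepsilon f^2)$. Since $f'^2=1-Kf^2$,
\[
1-r'^2=\frac{1-\varepsilon f^2-(1-Kf^2)}{1-\varepsilon f^2}=\frac{(K-\varepsilon)f^2}{1-\varepsilon f^2}=t'^2 .
\]
So the induced metric is $(r'^2+t'^2)\,ds^2+S(r)^2d\vartheta^2=ds^2+f^2d\vartheta^2$.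

It remains to check smoothness at the poles. The formulas above define $f$, $r$ and $t$ as real analytic functions also for small negative $s$. There $f$ is odd in $s$, hence so is $r$, with $r'(0)=1$; $t'$ is odd and $t$ is even. So $r(s)/s$ and $t(s)$ are smooth functions of $s^2$. In normal coordinates $se^{i\vartheta}$ on the sphere and $re^{i\vartheta}$ on $\mathbb M^2(\varepsilon)$, the map is $se^{i\vartheta}\mapsto\big(\tfrac{r(s)}{s}\,se^{i\vartheta},\,t(s)\big)$, which is smooth. Under the reflection $s\mapsto\pi/\sqrt K-s$ the functions $f$, $r$ and $t'$ are invariant, so the same holds at the other pole, with $t$ even up to a constant. By continuity the induced metric is the round one also at the poles, so the map is a smooth immersion of a compact sphere of constant curvature $K$.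

\medskip
For $\varepsilon=1$ these examples cover $K=0$ and $K\ge1$; for $\varepsilon=0$ they cover $K\ge0$; for $\varepsilon=-1$ they cover $K\ge-1$. \qed

\begin{thebibliography}{9}
\bibitem{TV} Francisco Torralbo and Joeri Van der Veken, \emph{Rotationally invariant constant Gauss curvature surfaces in Berger spheres}, arXiv:1912.02681 (2019).
\end{thebibliography}

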